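\title{The Govorov--Lazard property for restricted flat dimension}

\begin{abstract}
We prove that over every commutative noetherian ring, of finite or infinite Krull dimension, the modules of restricted flat dimension at most zero are exactly the direct limits of finitely generated such modules. More generally, we consider the classes of modules defined by lower bounds $\operatorname{depth}M_{\mathfrak p}\ge f(\mathfrak p)$, where $f(\mathfrak p)\le\operatorname{depth}R_{\mathfrak p}$, and characterize the functions $f$ for which such a class has this approximation property. It follows that the modules of restricted flat dimension at most $n$ have it for every $n$, and the functions $f$ in question classify a natural family of subcategories of finitely generated modules.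
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a commutative noetherian ring, and nothing else is assumed about it. We write $\operatorname{mod}R$ for the category of finitely generated (equivalently, finitely presented) $R$-modules. A \emph{direct limit} is a colimit over a directed partially ordered set, and for a class $\mathcal C$ of modules $\varinjlim\mathcal C$ is the class of modules isomorphic to a direct limit of modules in $\mathcal C$.

\subsection*{The question}

By the Govorov--Lazard theorem, the flat modules are the direct limits of finitely generated free modules. One may ask which other classes of modules are determined in this way by their finitely generated members. A class $\mathcal C$ of $R$-modules has the \emph{Govorov--Lazard property} $(\mathsf{GL})$ if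
\[
\mathcal C=\varinjlim(\mathcal C\cap\operatorname{mod}R).
\]
The \emph{restricted flat dimension} of an $R$-module $M$ is
\[
\operatorname{Rfd}_R(M)=\sup\{\,i\ge0\mid \operatorname{Tor}^R_i(T,M)\ne0\text{ for some module $T$ with }\operatorname{fd}_R T<\infty\,\},
\]
where $\operatorname{fd}$ is flat dimension and $\sup\emptyset=-\infty$. Flat dimension tests $M$ against all modules $T$; restricted flat dimension tests it only against those of finite flat dimension. Let $\mathcal{RF}_n$ be the class of modules $M$ with $\operatorname{Rfd}_R(M)\le n$. Thus $M\in\mathcal{RF}_0$ if and only if $\operatorname{Tor}^R_i(T,M)=0$ for all $i>0$ and all $T$ of finite flat dimension. It is known that $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$ when $\dim R<\infty$. The question we answer, posed in \cite{DHL}, is whether $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$ over every commutative noetherian ring of infinite Krull dimension.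

Membership in $\mathcal{RF}_0$ gives more vanishing than the definition asks for. Say that a module $N$ has \emph{locally finite flat dimension} if $\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}<\infty$ for every prime $\mathfrak p$; modules of finite flat dimension have this property. Then
\begin{equation}\label{eq:local}
\operatorname{Tor}_i^R(N,M)=0\ \ (i>0)\quad\text{if $M\in\mathcal{RF}_0$ and $N$ has locally finite flat dimension.}
\end{equation}
Indeed, flat $R_{\mathfrak p}$-modules are flat over $R$, so $\operatorname{fd}_RN_{\mathfrak p}\le\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}<\infty$, and hence $\operatorname{Tor}^R_i(N,M)_{\mathfrak p}\cong\operatorname{Tor}^R_i(N_{\mathfrak p},M)=0$ for every $\mathfrak p$.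

What $\operatorname{Rfd}$ measures is a defect of depth: $\operatorname{Rfd}_R(M)\le n$ if and only if $\operatorname{depth}M_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}-n$ for all primes $\mathfrak p$ (Proposition~\ref{prop:CFF}). The simplest cases are now easy to describe.
\begin{itemize}
\item If $R$ is regular, every module has locally finite flat dimension, so by \eqref{eq:local} the class $\mathcal{RF}_0$ consists of the flat modules, and $(\mathsf{GL})$ is the Govorov--Lazard theorem. This holds whatever the dimension of $R$.
\item If $R$ is artinian, all $\operatorname{depth}R_{\mathfrak p}$ vanish and $\mathcal{RF}_0$ is the class of all modules. If $R$ is a one-dimensional domain, $M\in\mathcal{RF}_0$ says that no maximal ideal is associated to $M$, that is, that $M$ is torsion-free. In both cases $\mathcal{RF}_0$ is closed under submodules, and $(\mathsf{GL})$ holds because a module is the direct limit of its finitely generated submodules.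
\item If $R$ is Cohen--Macaulay, the finitely generated modules in $\mathcal{RF}_0$ are those with $\operatorname{depth}M_{\mathfrak p}\ge\dim R_{\mathfrak p}$ for all $\mathfrak p$, the maximal Cohen--Macaulay modules.
\end{itemize}
These cases, and the fact that $\mathcal{RF}_0$ is defined by conditions over the finite-dimensional rings $R_{\mathfrak p}$, suggest the answer yes. The reason for doubt is that a finitely generated module in $\mathcal{RF}_0$ must satisfy the depth conditions at all primes at once, and the depths of the rings $R_{\mathfrak p}$ may be unbounded; it is not evident that there are enough such modules.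

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every commutative noetherian ring $R$, we have $\mathcal{RF}_0=\varinjlim(\mathcal{RF}_0\cap\operatorname{mod}R)$.
\end{theorem}

The description by depth suggests replacing $\operatorname{depth}R_{\mathfrak p}$ by other lower bounds. Let $f\colon\operatorname{Spec}R\to\mathbb N=\{0,1,\dots\}$ satisfy $f(\mathfrak p)\le\operatorname{depth}R_{\mathfrak p}$ for all $\mathfrak p$; we abbreviate this as $f\le\operatorname{depth}R_{(-)}$. Put
\[
\mathcal D_f=\{M\mid \operatorname{depth}M_{\mathfrak p}\ge f(\mathfrak p)\text{ for all }\mathfrak p\in\operatorname{Spec}R\},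
\]
and consider the following two conditions on $f$.
\begin{itemize}
\item[(i)] For every prime $\mathfrak p$ of $R$, with $\widehat S$ the completion of $S=R_{\mathfrak p}$, and every prime $P$ of $\widehat S$, with $\mathfrak q=P\cap R$,
\[
f(\mathfrak p)\le f(\mathfrak q)+\operatorname{depth}\bigl(\widehat S_P/\mathfrak q\widehat S_P\bigr)+\dim\widehat S/P .
\]
\item[(ii)] Every prime $\mathfrak q$ has an open neighborhood $U$ in $\operatorname{Spec}R$ such that
\[
f(\mathfrak p)\le f(\mathfrak q)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}\quad\text{for all }\mathfrak p\in U\cap V(\mathfrak q).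
\]
\end{itemize}
Both conditions say that $f$ does not grow too fast under specialization. They are inequalities that the function $\mathfrak p\mapsto\operatorname{depth}X_{\mathfrak p}$ satisfies for every finitely generated module $X$ (Lemmas~\ref{lem:generic} and~\ref{lem:depthfunction}).

For a finitely generated module $F$, we denote by $\Omega^mF$ an $m$-th syzygy in some resolution $G\to F$ by finitely generated free modules, not necessarily minimal: $\Omega^0F=F$, and $\Omega^mF$ is the kernel of $G_{m-1}\to\Omega^{m-1}F$.

\begin{theorem}\label{thm:B}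
Let $R$ be a commutative noetherian ring.
\begin{itemize}
\item[(1)] For $f\le\operatorname{depth}R_{(-)}$, the class $\mathcal D_f$ satisfies $(\mathsf{GL})$ if and only if $f$ satisfies \textup{(i)} and \textup{(ii)}.
\item[(2)] For every $n\ge0$, the class $\mathcal{RF}_n$ satisfies $(\mathsf{GL})$.
\item[(3)] The assignment $f\mapsto\mathcal D_f\cap\operatorname{mod}R$ is a bijection from the functions $f\le\operatorname{depth}R_{(-)}$ satisfying \textup{(i)} and \textup{(ii)} to the subcategories $\mathcal X\subseteq\operatorname{mod}R$ that contain $R$, are closed under isomorphisms, extensions, direct summands and syzygies (kernels of epimorphisms $R^n\to C$ with $C\in\mathcal X$), and contain, for each prime $\mathfrak p$, some $\Omega^m(R/\mathfrak p)$. Moreover, $\varinjlim\mathcal X=\mathcal D_f$.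
\end{itemize}
\end{theorem}

\subsection*{The idea of the proof of Theorem~\ref{thm:A}}

For $\mathcal C\subseteq\operatorname{mod}R$ let
\[
\mathcal C^{\top}=\{N\mid\operatorname{Tor}_1^R(C,N)=0\text{ for all }C\in\mathcal C\}.
\]
Take $\mathcal C=\mathcal{RF}_0\cap\operatorname{mod}R$. A general criterion (Proposition~\ref{prop:criterion}) says that $M\in\varinjlim\mathcal C$ as soon as $\operatorname{Tor}_1^R(N,M)=0$ for all $N\in\mathcal C^\top$. By \eqref{eq:local} it therefore suffices to show that every $N\in\mathcal C^\top$ has locally finite flat dimension. The more modules we can exhibit in $\mathcal C$, the more we know about $N$.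

Suppose $\dim R=1$. Then every module $T$ of finite flat dimension has $\operatorname{fd}_RT\le1$ (Proposition~\ref{prop:tor}(c)). For an ideal $I$ and $i>0$ we get $\operatorname{Tor}_i(T,I)\cong\operatorname{Tor}_{i+1}(T,R/I)=0$, so every ideal lies in $\mathcal C$. If $N\in\mathcal C^\top$, then $\operatorname{Tor}_2(R/I,N)\cong\operatorname{Tor}_1(I,N)=0$ for all ideals $I$, which means $\operatorname{fd}_RN\le1$. This proves Theorem~\ref{thm:A} in dimension one. If $\dim R=d<\infty$, the same lines with $\Omega^d(R/I)$ in place of $I$ give $\operatorname{fd}_RN\le d$.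

When $\dim R=\infty$, this argument breaks in two places. First, there is no number $d$ to start from. In Section~\ref{sec:finite} we show that each finitely generated module still has finite restricted flat dimension, so that its high syzygies lie in $\mathcal C$; but how high depends on the module. Second, the conclusion $\operatorname{fd}_RN<\infty$ is false in general. If $R$ is regular with $\dim R=\infty$, then $\mathcal C$ consists of flat modules, $\mathcal C^\top$ contains every module, and $N=\bigoplus_{\mathfrak m}R/\mathfrak m$ (sum over the maximal ideals) has $\operatorname{fd}_RN\ge\operatorname{fd}_{R_{\mathfrak m}}(R_{\mathfrak m}/\mathfrak mR_{\mathfrak m})=\operatorname{ht}\mathfrak m$ for every $\mathfrak m$. So only the local statement can hold, and in Section~\ref{sec:A} we deduce it from the nonuniform bounds by induction on the height of a prime.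

Sections~\ref{sec:depth} and~\ref{sec:criterion} contain the facts on depth and the criterion for direct limits. Theorem~\ref{thm:B} is proved in Sections~\ref{sec:Df}--\ref{sec:end}.

\section{Depth and the vanishing of Tor}\label{sec:depth}

The modules to be approximated and the test modules $N$ are not finitely generated, so we need depth for arbitrary modules, and for complexes such as $N\otimes^LM$. Complexes are indexed cohomologically, with $H_i=H^{-i}$ and $Y[n]^i=Y^{n+i}$; so for a module $A$, the complex $A[u]$ has $A$ in homological degree $u$. Let $(S,\mathfrak m,k)$ be a noetherian local ring and $Y$ a complex of $S$-modules. Put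
\[
\operatorname{depth}Y=\inf\{i\mid H^i\operatorname{RHom}_S(k,Y)\ne0\}\in\mathbb Z\cup\{\pm\infty\}.
\]
For a module $M$ this is the least $i$ with $\operatorname{Ext}^i_S(k,M)\ne0$; so $\operatorname{depth}M\ge0$ and $\operatorname{depth}0=\infty$. For an $R$-module $M$, the depth of $M_{\mathfrak p}$ is taken over $R_{\mathfrak p}$, whose residue field is denoted $k(\mathfrak p)$. We use the following facts.
\begin{itemize}
\item[(D1)] $\operatorname{depth}Y[i]=\operatorname{depth}Y-i$, and the depth of a finite direct sum is the minimum of the depths. For an exact triangle $Y'\to Y\to Y''\to Y'[1]$, the long exact sequence gives $\operatorname{depth}Y\ge\min\{\operatorname{depth}Y',\operatorname{depth}Y''\}$, and $\operatorname{depth}Y=\operatorname{depth}Y'$ if $\operatorname{depth}Y'<\operatorname{depth}Y''$. For a short exact sequence $0\to M'\to M\to M''\to0$, the rotated triangle $M''[-1]\to M'\to M\to M''$ gives $\operatorname{depth}M'\ge\min\{\operatorname{depth}M,\operatorname{depth}M''+1\}$.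
\item[(D2)] If $H^i(Y)=0$ for $i<c$, then $H^i\operatorname{RHom}(k,Y)=0$ for $i<c$ and $H^c\operatorname{RHom}(k,Y)=\operatorname{Hom}(k,H^c(Y))$. (Represent $Y$ by a complex of injectives in degrees $\ge c$ and use that $\operatorname{Hom}(k,-)$ is left exact.)
\item[(D3)] If some $a\in\mathfrak m$ acts bijectively on a module $M$, then $\operatorname{depth}M=\infty$, because $a$ acts on $\operatorname{Ext}^i(k,M)$ both bijectively and as zero.
\item[(D4)] If $M\ne0$ is finitely generated, then $\operatorname{depth}M$ is the length of any maximal $M$-regular sequence in $\mathfrak m$. It is at most $\dim S$, it drops by one on passing to $M/xM$ for an $M$-regular $x\in\mathfrak m$, and it is the same over $S$ and over $S/I$ if $IM=0$.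
\item[(D5)] A prime $\mathfrak q$ is associated to an $R$-module $M$ if and only if $\operatorname{Hom}(k(\mathfrak q),M_{\mathfrak q})\ne0$, that is, $\operatorname{depth}M_{\mathfrak q}=0$. Every nonzero module has an associated prime.
\end{itemize}
We also recall that every finitely generated module has a \emph{prime filtration}, a finite filtration with factors $R/\mathfrak p_i$, $\mathfrak p_i$ prime; that $\operatorname{Tor}_i(\Omega^mF,N)\cong\operatorname{Tor}_{i+m}(F,N)$ for $i\ge1$; and that $(\Omega^mF)_{\mathfrak p}$ is an $m$-th syzygy of $F_{\mathfrak p}$, which is finitely generated free (possibly zero) if $F_{\mathfrak p}=0$, since then the defining short exact sequences split one after another.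

The link between depth and Tor is the following computation.

\begin{lemma}\label{lem:star}
Let $(S,\mathfrak m,k)$ be a noetherian local ring, $X$ an $S$-module and $F$ a bounded complex of flat $S$-modules. Put $s(F)=\sup\{i\mid H_i(k\otimes_SF)\ne0\}\in\mathbb Z\cup\{-\infty\}$. Then
\[
\operatorname{depth}(X\otimes_SF)=\operatorname{depth}X-s(F),
\]
where the right side is $\infty$ if $\operatorname{depth}X=\infty$ or $s(F)=-\infty$.
\end{lemma}

\begin{proof}
Let $G\to k$ be a resolution by finitely generated free modules, so that $\operatorname{Hom}(G,-)$ computes $\operatorname{RHom}(k,-)$. The natural map $\operatorname{Hom}(G,X)\otimes F\to\operatorname{Hom}(G,X\otimes F)$ is an isomorphism: since $F$ is bounded, both sides are finite direct sums in each degree, and $\operatorname{Hom}(G_i,X)\otimes F_j\cong\operatorname{Hom}(G_i,X\otimes F_j)$ because $G_i$ is finitely generated free. Let $X\to I$ be an injective resolution and $V=\operatorname{Hom}(k,I)$, a complex of $k$-vector spaces. There are quasi-isomorphisms $\operatorname{Hom}(G,X)\to\operatorname{Hom}(G,I)\leftarrow V$, and $-\otimes_SF$ preserves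 quasi-isomorphisms because $F$ is a bounded complex of flat modules. Hence
\[
\operatorname{RHom}_S(k,X\otimes_SF)\simeq V\otimes_SF=V\otimes_k(k\otimes_SF).
\]
By the K\"unneth formula over the field $k$, the lowest degree of nonzero cohomology of the right side is the sum of the lowest such degrees of $V$ and of $k\otimes_SF$, namely $\operatorname{depth}X$ and $-s(F)$; if one factor is acyclic, so is the product.
\end{proof}

\begin{lemma}[Depth formula]\label{lem:depthformula}
Let $(S,\mathfrak m,k)$ be a noetherian local ring and $T,X$ modules with $\operatorname{fd}_ST<\infty$. Then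
\[
\operatorname{depth}(T\otimes^L_SX)+\operatorname{depth}S=\operatorname{depth}T+\operatorname{depth}X .
\]
\end{lemma}

\begin{proof}
Let $F\to T$ be a bounded flat resolution. Lemma~\ref{lem:star} gives $\operatorname{depth}(T\otimes^LX)=\operatorname{depth}X-s(F)$, and for $X=S$ it gives $\operatorname{depth}T=\operatorname{depth}S-s(F)$. Add $\operatorname{depth}S<\infty$ to the first equality and use the second.
\end{proof}

If $T\ne0$ is finitely generated of finite projective dimension, a minimal resolution shows $s(F)=\operatorname{pd}T$, and the equality $\operatorname{depth}T=\operatorname{depth}S-s(F)$ is the Auslander--Buchsbaum formula.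

\begin{proposition}\label{prop:tor}
Let $N$ be an $R$-module of locally finite flat dimension and $M$ any $R$-module.
\begin{itemize}
\item[(a)] If $i\ge0$ and $\operatorname{Tor}^R_i(N,M)_{\mathfrak p}\ne0$, then $i\le\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}N_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}$ for some prime $\mathfrak q\subseteq\mathfrak p$.
\item[(b)] $\operatorname{Tor}_i^R(N,M)=0$ for all $i>0$ if and only if $\operatorname{depth}N_{\mathfrak p}+\operatorname{depth}M_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}$ for all $\mathfrak p$.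
\item[(c)] $\operatorname{fd}_RN\le\dim R$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $\operatorname{fd}N_{\mathfrak p}<\infty$, there is a largest $t\ge i$ with $\operatorname{Tor}_t(N,M)_{\mathfrak p}\ne0$. Let $\mathfrak q\subseteq\mathfrak p$ be associated to this module. The complex $N_{\mathfrak q}\otimes^L_{R_{\mathfrak q}}M_{\mathfrak q}$ has no homology above degree $t$, and $\operatorname{Hom}(k(\mathfrak q),\operatorname{Tor}_t(N,M)_{\mathfrak q})\ne0$ by (D5). By (D2) its depth is $-t$, and Lemma~\ref{lem:depthformula} over $R_{\mathfrak q}$ gives $t=\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}N_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}$.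

(b) If the inequalities hold, the bound in (a) is at most $0$. Conversely, if the higher Tor modules vanish, then $N_{\mathfrak p}\otimes^LM_{\mathfrak p}$ is a module, so its depth is at least $0$; apply Lemma~\ref{lem:depthformula}.

(c) The bound in (a) is at most $\operatorname{depth}R_{\mathfrak q}\le\dim R$, for every $M$.
\end{proof}

\begin{proposition}[Christensen--Foxby--Frankild]\label{prop:CFF}
Let $M$ be an $R$-module and $n\ge0$. Then $\operatorname{Rfd}_R(M)\le n$ if and only if $\operatorname{depth}M_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}-n$ for all primes $\mathfrak p$. Thus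
\[
\mathcal{RF}_n=\mathcal D_{f_n}\quad\text{with}\quad f_n(\mathfrak p)=\max\{\operatorname{depth}R_{\mathfrak p}-n,0\}.
\]
\end{proposition}

\begin{proof}
Suppose the inequalities hold. If $\operatorname{fd}_RT<\infty$ and $\operatorname{Tor}_i(T,M)\ne0$, Proposition~\ref{prop:tor}(a) gives $i\le\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}\le n$ for some $\mathfrak q$.

Conversely, let $\operatorname{Rfd}_R(M)\le n$ and fix $\mathfrak p$. We test with a module of finite flat dimension and depth zero at $\mathfrak p$: let $T=R_{\mathfrak p}/(\boldsymbol x)$ with $\boldsymbol x$ a maximal $R_{\mathfrak p}$-regular sequence in $\mathfrak pR_{\mathfrak p}$. The Koszul complex on $\boldsymbol x$ resolves $T$, so $\operatorname{fd}_RT\le\operatorname{fd}_{R_{\mathfrak p}}T<\infty$, and $\operatorname{depth}T=0$ by (D4). Since $\operatorname{Tor}_i^{R_{\mathfrak p}}(T,M_{\mathfrak p})\cong\operatorname{Tor}_i^R(T,M)=0$ for $i>n$, fact (D2) and Lemma~\ref{lem:depthformula} give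
\[
-n\le\operatorname{depth}(T\otimes^L_{R_{\mathfrak p}}M_{\mathfrak p})=\operatorname{depth}M_{\mathfrak p}-\operatorname{depth}R_{\mathfrak p}.\qedhere
\]
\end{proof}

\section{A Tor criterion for direct limits}\label{sec:criterion}

If $M\in\varinjlim\mathcal C$, then $\operatorname{Tor}_1(N,M)=0$ for all $N\in\mathcal C^\top$, because Tor commutes with direct limits. We prove the converse for classes closed under extensions; compare \cite{AT}. The first step replaces the construction of a direct system by a factorization property.

\begin{lemma}[Lenzing's criterion]\label{lem:lenzing}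
Let $\mathcal C\subseteq\operatorname{mod}R$ and let $M$ be a module such that the inclusion $X\to M$ of every finitely generated submodule factors through a module in $\mathcal C$. Then $M\in\varinjlim\mathcal C$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the set of finite subsets of $M\times\mathbb N$, ordered by inclusion; it is directed and has no maximal element. By recursion on $|J|$ we choose, for $J\in\Lambda$, a module $C_J\in\mathcal C$ and a map $g_J\colon C_J\to M$. Let $M_J\subseteq M$ be the finitely generated submodule generated by the first coordinates of the elements of $J$ and by the images $g_{J'}(C_{J'})$ for $J'\subsetneq J$, and choose a factorization $M_J\xrightarrow{h_J}C_J\xrightarrow{g_J}M$ of the inclusion. For $J'\subsetneq J$ let $\varphi_{J'J}=h_Jg_{J'}\colon C_{J'}\to C_J$, and let $\varphi_{JJ}$ be the identity. Since each $g_Jh_J$ is an inclusion, we have $g_J\varphi_{J'J}=g_{J'}$ and, for $J''\subsetneq J'\subsetneq J$,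
\[
\varphi_{J'J}\,\varphi_{J''J'}=h_J(g_{J'}h_{J'})g_{J''}=h_Jg_{J''}=\varphi_{J''J}.
\]
So we have a direct system and a map $g\colon\varinjlim C_J\to M$. It is surjective, since $x\in M_J\subseteq g_J(C_J)$ for $J=\{(x,0)\}$. It is injective: if $c\in C_{J'}$ and $g_{J'}(c)=0$, then $\varphi_{J'J}(c)=h_Jg_{J'}(c)=0$ for any $J\supsetneq J'$.
\end{proof}

The second step finds a large supply of modules with the factorization property. For a class $\mathcal S$, a module $A$ is \emph{$\mathcal S$-filtered} if there is a chain of submodules $(A_\alpha)_{\alpha\le\sigma}$, indexed by ordinals, with $A_0=0$, $A_\sigma=A$, $A_\lambda=\bigcup_{\alpha<\lambda}A_\alpha$ for limit ordinals $\lambda\le\sigma$, and each $A_{\alpha+1}/A_\alpha$ isomorphic to a module in $\mathcal S$.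

\begin{lemma}\label{lem:filtered}
Let $\mathcal C\subseteq\operatorname{mod}R$ contain $0$ and be closed under isomorphisms and extensions. Then every finitely generated submodule $X$ of a $\mathcal C$-filtered module $A$ is contained in a submodule $Y\subseteq A$ with $Y\in\mathcal C$.
\end{lemma}

\begin{proof}
Induct on the length $\sigma$ of the filtration. If $\sigma=0$, take $Y=0$. If $\sigma$ is a limit ordinal, then $X\subseteq A_\alpha$ for some $\alpha<\sigma$. Let $\sigma=\alpha+1$ and $C=A/A_\alpha\in\mathcal C$. After adding finitely many generators, we may assume that $X$ maps onto $C$. Since $R$ is noetherian, $X\cap A_\alpha$ is finitely generated, so it lies in some $Y'\subseteq A_\alpha$ with $Y'\in\mathcal C$. Put $Y=X+Y'$. The modular law gives $Y\cap A_\alpha=Y'+(X\cap A_\alpha)=Y'$, so $Y/Y'\cong C$, and $Y\in\mathcal C$ as an extension of $C$ by $Y'$.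
\end{proof}

It remains to cover $M$ by a $\mathcal C$-filtered module $A$ in such a way that finitely generated submodules of $M$ lift to $A$. A free module covers $M$ and is filtered, but the lifting fails in general. We repair this by enlarging the kernel until it is Ext-orthogonal to $\mathcal C$; duality then turns the kernel into a module in $\mathcal C^\top$, to which the hypothesis on $M$ applies. The enlargement is provided by the theorem of Eklof and Trlifaj \cite{ET}: for every set $\mathcal S$ of modules and every module $K$ there is an exact sequence $0\to K\to B\to D\to0$ with $D$ an $\mathcal S$-filtered module and $\operatorname{Ext}^1(C,B)=0$ for all $C\in\mathcal S$.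

The duality is $(-)^+=\operatorname{Hom}_{\mathbb Z}(-,\mathbb Q/\mathbb Z)$, an exact functor with $V^+=0$ only for $V=0$. For $i\ge0$ there are isomorphisms, natural in $V$,
\begin{equation}\label{eq:dual}
\operatorname{Ext}^i_R(U,V^+)\cong\operatorname{Tor}^R_i(U,V)^+,\qquad
\operatorname{Tor}^R_i(U,V^+)\cong\operatorname{Ext}^i_R(U,V)^+,
\end{equation}
the first for all $U$ and the second for finitely generated $U$. They follow from $\operatorname{Hom}(G,V^+)\cong(G\otimes V)^+$ for a free resolution $G\to U$, and from $G\otimes V^+\cong\operatorname{Hom}(G,V)^+$ when the $G_i$ are finitely generated.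

\begin{proposition}\label{prop:criterion}
Let $\mathcal C\subseteq\operatorname{mod}R$ contain $0$ and $R$ and be closed under isomorphisms and extensions. If $\operatorname{Tor}_1^R(N,M)=0$ for all $N\in\mathcal C^\top$, then $M\in\varinjlim\mathcal C$.
\end{proposition}

\begin{proof}
Let $\mathcal S$ be a set of representatives of the isomorphism classes in $\mathcal C$. Choose an exact sequence $0\to K\to R^{(I)}\to M\to0$, and let $0\to K\to B\to D\to0$ be as in the Eklof--Trlifaj theorem. The pushout $A$ of $K\to R^{(I)}$ and $K\to B$ fits into exact sequences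
\[
0\to B\to A\xrightarrow{\pi}M\to0,\qquad 0\to R^{(I)}\to A\to D\to0 .
\]
The second shows that $A$ is $\mathcal C$-filtered: well-order $I$ to filter $R^{(I)}$ with factors $R\in\mathcal C$, and continue with the preimages of the filtration of $D$.

For $C\in\mathcal C$ we have $\operatorname{Tor}_1(C,B^+)\cong\operatorname{Ext}^1(C,B)^+=0$ by \eqref{eq:dual}, so $B^+\in\mathcal C^\top$. By hypothesis, $\operatorname{Ext}^1(B^+,M^+)\cong\operatorname{Tor}_1(B^+,M)^+=0$. Hence $0\to M^+\to A^+\to B^+\to0$ splits, and $X\otimes M^+\to X\otimes A^+$ is injective for every $X$. If $X$ is finitely generated, this map is, by \eqref{eq:dual} with $i=0$, the dual of $\operatorname{Hom}(X,A)\to\operatorname{Hom}(X,M)$, which is therefore surjective.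

Now let $X\subseteq M$ be finitely generated. The inclusion lifts to a map $h\colon X\to A$, and $h(X)$ lies in a submodule $Y\in\mathcal C$ by Lemma~\ref{lem:filtered}. So the inclusion factors as $X\xrightarrow{h}Y\xrightarrow{\pi}M$, and Lemma~\ref{lem:lenzing} applies.
\end{proof}

\section{Finitely generated modules have finite restricted flat dimension}\label{sec:finite}

By Proposition~\ref{prop:CFF}, we must bound $\operatorname{depth}R_{\mathfrak p'}-\operatorname{depth}F_{\mathfrak p'}$ over all primes $\mathfrak p'$, although each term may be unbounded. Prime filtrations reduce this to $F=R/\mathfrak p$, and the plan is noetherian induction: show that the difference is constant on a dense open subset of $V(\mathfrak p)$, and treat the complement by induction. The depths at different primes $\mathfrak p'$ involve different residue fields, so we need one object that computes them all. The Koszul complex on generators of $\mathfrak p$ does so at every $\mathfrak p'\supseteq\mathfrak p$, and its homology consists of modules over the domain $R/\mathfrak p$, which are generically free.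

\begin{lemma}\label{lem:generic}
Let $X$ be a finitely generated $R$-module and $\mathfrak p$ a prime. There is an open neighborhood $U$ of $\mathfrak p$ such that
\[
\operatorname{depth}X_{\mathfrak p'}=\operatorname{depth}X_{\mathfrak p}+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\quad\text{for all }\mathfrak p'\in U\cap V(\mathfrak p).
\]
\end{lemma}

\begin{proof}
If $X_{\mathfrak p}=0$, then $X$ vanishes on a neighborhood of $\mathfrak p$, where both sides are $\infty$. Let $X_{\mathfrak p}\ne0$. Let $\boldsymbol x=x_1,\dots,x_n$ generate $\mathfrak p$ and let $K=K(\boldsymbol x;R)\otimes X$ be the Koszul complex. Its homology modules are finitely generated and killed by $\mathfrak p$. A finitely generated module over a domain becomes free after inverting one nonzero element, so there is $s\notin\mathfrak p$ with $H_i(K)_s\cong(R/\mathfrak p)_s^{r_i}$ for all $i$. By Nakayama's lemma $H_0(K)_{\mathfrak p}=X_{\mathfrak p}/\mathfrak pX_{\mathfrak p}\ne0$, so $r_0>0$; let $u=\max\{i\mid r_i>0\}$. Fix $\mathfrak p'\in V(\mathfrak p)\cap D(s)$, and put $S=R_{\mathfrak p'}$, $k=k(\mathfrak p')$, $A=S/\mathfrak pS$,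 $a=\operatorname{depth}A<\infty$ and $Y=K_{\mathfrak p'}$. We compute $\operatorname{depth}Y$ in two ways.

First, $Y=X_{\mathfrak p'}\otimes_SF$ with $F=K(\boldsymbol x;S)$. Since $\boldsymbol x\subseteq\mathfrak p'$, the complex $k\otimes F$ has zero differential, and its term in degree $n$ is $k$. So $s(F)=n$, and Lemma~\ref{lem:star} gives $\operatorname{depth}Y=\operatorname{depth}X_{\mathfrak p'}-n$.

Second, $H_i(Y)\cong A^{r_i}$. Truncation gives a triangle $A^{r_u}[u]\to Y\to Y'\to A^{r_u}[u+1]$, where $Y'$ has homology $A^{r_i}$ in the degrees $0\le i<u$ and no other homology. By (D1), $\operatorname{depth}A^{r_i}[i]\ge a-i$, with equality for $i=u$. Truncating $Y'$ in the same way, one homology module at a time, (D1) gives $\operatorname{depth}Y'\ge a-u+1$. Hence $\operatorname{depth}Y=a-u$, again by (D1).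

So $\operatorname{depth}X_{\mathfrak p'}=a+(n-u)$, where $n-u$ does not depend on $\mathfrak p'$. For $\mathfrak p'=\mathfrak p$ the ring $A$ is a field, $a=0$, and $n-u=\operatorname{depth}X_{\mathfrak p}$. Take $U=D(s)$.
\end{proof}

\begin{example}\label{ex:quartic}
The neighborhood $U$ cannot be omitted. Let $k$ be a field, $A=k[[s^4,s^3t,st^3,t^4]]$, and let $A'\supseteq A$ be the ring of power series in $s,t$ all of whose monomials have degree divisible by $4$. Write $A=R/\mathfrak q$ with $R=k[[x_1,\dots,x_4]]$; here $\dim A=2$ and $\operatorname{ht}\mathfrak q=2$. Every integer from $0$ to $8$ is a sum of two elements of $\{0,1,3,4\}$, so $A$ contains all monomials of degree $8$, and then, multiplying by $s^4$ and $t^4$, all those of degree $4d\ge8$. Hence $A'/A\cong k$, spanned by $s^2t^2$. The $A$-module $A'$ is a direct summand of the finite $A$-module $k[[s,t]]$, on which $s^4,t^4$ is a regular sequence, so $\operatorname{depth}A'\ge2$. The triangle $k[-1]\to A\to A'\to k$ and (D1) give $\operatorname{depth}A=1$. Thus at the maximal ideal $\operatorname{depth}R=4$, while $\operatorname{depth}R_{\mathfrak q}+\operatorname{depth}R/\mathfrak q=3$.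
\end{example}

For the next result, compare \cite{AIL}.

\begin{proposition}\label{prop:finite}
If $F$ is a finitely generated $R$-module, then
\[
r(F):=\sup_{\mathfrak p}\,(\operatorname{depth}R_{\mathfrak p}-\operatorname{depth}F_{\mathfrak p})<\infty .
\]
Hence there is $n\in\mathbb N$ with $\operatorname{Rfd}_R(F)\le n$, and $\Omega^mF\in\mathcal{RF}_0\cap\operatorname{mod}R$ for all $m\ge n$.
\end{proposition}

\begin{proof}
For an exact sequence $0\to F'\to F\to F''\to0$, fact (D1) gives $r(F)\le\max\{r(F'),r(F'')\}$, so by prime filtrations it suffices to treat $F=R/\mathfrak p$. Suppose this fails, and let $\mathfrak p$ be maximal among the primes with $r(R/\mathfrak p)=\infty$. By Lemma~\ref{lem:generic} with $X=R$ there is $s\notin\mathfrak p$ such that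
\[
\delta(\mathfrak p'):=\operatorname{depth}R_{\mathfrak p'}-\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}
\]
equals $\operatorname{depth}R_{\mathfrak p}$ for all $\mathfrak p'\in V(\mathfrak p)\cap D(s)$. For $\mathfrak p'\in V(\mathfrak p)\cap V(s)$, the element $s\in\mathfrak p'$ is regular on the domain $(R/\mathfrak p)_{\mathfrak p'}$, so (D4) gives $\delta(\mathfrak p')\le r(R/(\mathfrak p+sR))-1$. This bound is less than $\infty$, because the factors $R/\mathfrak p_i$ of a prime filtration of $R/(\mathfrak p+sR)$ have $\mathfrak p_i\supsetneq\mathfrak p$. For $\mathfrak p'\notin V(\mathfrak p)$ we have $\delta(\mathfrak p')=-\infty$. So $\delta$ is bounded above, a contradiction.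

Take $n=\max\{r(F),0\}$. Proposition~\ref{prop:CFF} gives $\operatorname{Rfd}_R(F)\le n$, and for $m\ge n$, $i>0$ and $\operatorname{fd}T<\infty$ we get $\operatorname{Tor}_i(T,\Omega^mF)\cong\operatorname{Tor}_{i+m}(T,F)=0$.
\end{proof}

\section{Locally finite flat dimension and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Proposition~\ref{prop:finite} shows that a module $N\in(\mathcal{RF}_0\cap\operatorname{mod}R)^\top$ has $\operatorname{Tor}_i(R/\mathfrak p,N)=0$ for $i>n(\mathfrak p)$, with a bound depending on $\mathfrak p$. To conclude that $\operatorname{fd}N_{\mathfrak p}<\infty$, the vanishing for $\mathfrak p$ alone does not suffice, as $N$ is not finitely generated. For instance, over $S=k[[x,y]]/(y^2)$ the residue field $L=k((x))$ of $\mathfrak q=(y)$ has $\operatorname{Tor}^S_i(k,L)=0$ for all $i$, since $x$ acts both bijectively and as zero; but $S_{\mathfrak q}=L[y]/(y^2)$ and $\operatorname{Tor}_i^{S_{\mathfrak q}}(L,L)\cong L$ for all $i$, so $\operatorname{fd}_SL=\infty$. We must use all primes $\mathfrak q\subseteq\mathfrak p$, and the numbers $n(\mathfrak q)$ come with no common bound. Induction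 on height supplies one: once $\operatorname{fd}N_{\mathfrak q}$ is known to be finite, it is at most $\operatorname{ht}\mathfrak q$, whatever $n(\mathfrak q)$ was.

\begin{lemma}\label{lem:locfin}
Let $\mathcal C\subseteq\operatorname{mod}R$. Suppose that for each prime $\mathfrak p$ there are a resolution of $R/\mathfrak p$ and a number $n(\mathfrak p)$ with $\Omega^m(R/\mathfrak p)\in\mathcal C$ for all $m\ge n(\mathfrak p)$. Then every $N\in\mathcal C^\top$ has locally finite flat dimension.
\end{lemma}

\begin{proof}
For $m\ge n(\mathfrak p)$ we have $\operatorname{Tor}_{m+1}(R/\mathfrak p,N)\cong\operatorname{Tor}_1(\Omega^m(R/\mathfrak p),N)=0$. We show $\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}<\infty$ by induction on the height $d$ of $\mathfrak p$, which is finite because $R$ is noetherian. Let $S=R_{\mathfrak p}$, $\mathfrak m=\mathfrak pS$, $L=N_{\mathfrak p}$ and $n_0=\max\{d,n(\mathfrak p)\}$. Then $\operatorname{Tor}_i^S(S/\mathfrak m,L)=0$ for $i>n_0$. For a prime $Q\subsetneq\mathfrak m$ of $S$, the induction hypothesis gives $\operatorname{fd}_{S_Q}L_Q<\infty$, so $\operatorname{fd}_{S_Q}L_Q\le\dim S_Q\le d$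 by Proposition~\ref{prop:tor}(c) over $S_Q$. Therefore $\operatorname{Tor}^S_i(V,L)$ has support in $\{\mathfrak m\}$ for every $S$-module $V$ and every $i>d$.

We claim that $\operatorname{Tor}^S_i(S/Q,L)=0$ for all primes $Q$ of $S$ and all $i>n_0$. Otherwise let $Q$ be maximal among the primes violating this. Then $Q\ne\mathfrak m$; pick $x\in\mathfrak m\setminus Q$. The factors $S/Q_j$ of a prime filtration of $S/(Q+xS)$ have $Q_j\supsetneq Q$, so $\operatorname{Tor}_{i+1}^S(S/(Q+xS),L)=0$ for $i>n_0$. The long exact sequence of $0\to S/Q\xrightarrow{x}S/Q\to S/(Q+xS)\to0$ shows that $x$ is injective on $W=\operatorname{Tor}_i^S(S/Q,L)$ for $i>n_0$. On the other hand, each element of $W$ generates a finitely generated module with support in $\{\mathfrak m\}$, so it is killed by a power of $x$. Hence $W=0$, a contradiction.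

By prime filtrations, $\operatorname{Tor}^S_i(V,L)=0$ for $i>n_0$ and all finitely generated $V$, and by direct limits for all $V$. So $\operatorname{fd}_SL\le n_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal C=\mathcal{RF}_0\cap\operatorname{mod}R$. Since Tor commutes with direct limits, $\varinjlim\mathcal C\subseteq\mathcal{RF}_0$. The class $\mathcal C$ contains $0$ and $R$, and it is closed under isomorphisms and, by the long exact sequence of Tor, under extensions. By Proposition~\ref{prop:finite} the hypothesis of Lemma~\ref{lem:locfin} holds, so every $N\in\mathcal C^\top$ has locally finite flat dimension. If $M\in\mathcal{RF}_0$, then $\operatorname{Tor}_1(N,M)=0$ for all such $N$ by \eqref{eq:local}, and $M\in\varinjlim\mathcal C$ by Proposition~\ref{prop:criterion}.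
\end{proof}

\section{Classes defined by depth: reduction and necessity}\label{sec:Df}

The argument above computes $\varinjlim\mathcal C$ for many other classes $\mathcal C$. The definition of $\mathcal{RF}_0$ is no longer available to give the vanishing of $\operatorname{Tor}_1(N,M)$; Proposition~\ref{prop:tor}(b) takes its place, by converting Tor vanishing into depth inequalities and back.

\begin{lemma}\label{lem:Dfclosure}
Let $f\le\operatorname{depth}R_{(-)}$. Then $\mathcal D_f$ is closed under direct limits, and $\mathcal D_f\cap\operatorname{mod}R$ contains $0$ and $R$, is closed under isomorphisms, extensions, direct summands and syzygies, and contains some $\Omega^m(R/\mathfrak p)$ for each prime $\mathfrak p$.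
\end{lemma}

\begin{proof}
The functor $\operatorname{Ext}^i_{R_{\mathfrak p}}(k(\mathfrak p),(-)_{\mathfrak p})$ commutes with direct limits, since $k(\mathfrak p)$ has a resolution by finitely generated free $R_{\mathfrak p}$-modules. The bound $f\le\operatorname{depth}R_{(-)}$ says that $R\in\mathcal D_f$, and then the closure properties follow from (D1). It also gives $\mathcal D_f\supseteq\mathcal D_{f_0}=\mathcal{RF}_0$, which contains the required syzygies by Proposition~\ref{prop:finite}.
\end{proof}

\begin{proposition}\label{prop:limC}
Let $\mathcal C\subseteq\operatorname{mod}R$ contain $0$ and $R$, be closed under isomorphisms, extensions and syzygies, and contain some $\Omega^m(R/\mathfrak p)$ for each prime $\mathfrak p$. Put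
\[
f(\mathfrak p)=\min\{\operatorname{depth}C_{\mathfrak p}\mid C\in\mathcal C\}\le\operatorname{depth}R_{\mathfrak p}.
\]
Then $\varinjlim\mathcal C=\mathcal D_f$.
\end{proposition}

\begin{proof}
We have $\mathcal C\subseteq\mathcal D_f$, so $\varinjlim\mathcal C\subseteq\mathcal D_f$ by Lemma~\ref{lem:Dfclosure}. Let $M\in\mathcal D_f$ and $N\in\mathcal C^\top$. Closure under syzygies is used twice. All further syzygies of $\Omega^m(R/\mathfrak p)$ lie in $\mathcal C$, so $N$ has locally finite flat dimension by Lemma~\ref{lem:locfin}; and $\operatorname{Tor}_i(N,C)\cong\operatorname{Tor}_1(N,\Omega^{i-1}C)=0$ for all $i>0$ and $C\in\mathcal C$. Given a prime $\mathfrak q$, choose $C\in\mathcal C$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$. Proposition~\ref{prop:tor}(b) for $N$ and $C$ gives $\operatorname{depth}N_{\mathfrak q}\ge\operatorname{depth}R_{\mathfrak q}-f(\mathfrak q)$, hence $\operatorname{depth}N_{\mathfrak q}+\operatorname{depth}M_{\mathfrak q}\ge\operatorname{depth}R_{\mathfrak q}$. This holds for all $\mathfrak q$, so Proposition~\ref{prop:tor}(b) for $N$ and $M$ gives $\operatorname{Tor}_1(N,M)=0$.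 Apply Proposition~\ref{prop:criterion}.
\end{proof}

The hypothesis on the syzygies of $R/\mathfrak p$ is needed: for $R=k[y]/(y^2)$ and $\mathcal C$ the finitely generated free modules, $f=0$ and $\mathcal D_f$ contains $k$, which is not flat.

To compare two classes $\mathcal D_f$ and $\mathcal D_g$ we need modules whose depth at one prime is prescribed. Syzygies of the residue field provide them.

\begin{lemma}\label{lem:syzk}
Let $(S,\mathfrak m,k)$ be a noetherian local ring. Then $\operatorname{depth}\Omega^mk=m$ for $0\le m\le\operatorname{depth}S$, in any resolution by finitely generated free modules.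
\end{lemma}

\begin{proof}
Induct on $m$; we have $\operatorname{depth}k=0$. For $m\ge1$ let $0\to\Omega^mk\to F\to\Omega^{m-1}k\to0$ be the defining sequence. Since $\operatorname{Ext}^i(k,F)=0$ for $i<\operatorname{depth}S$, the connecting map $\operatorname{Ext}^{i-1}(k,\Omega^{m-1}k)\to\operatorname{Ext}^i(k,\Omega^mk)$ is bijective for $i<\operatorname{depth}S$ and injective for $i=\operatorname{depth}S$. As $m\le\operatorname{depth}S$, the target vanishes for $i<m$ and is nonzero for $i=m$.
\end{proof}

\begin{proposition}\label{prop:attain}
Let $f\le\operatorname{depth}R_{(-)}$. Then $\mathcal D_f$ satisfies $(\mathsf{GL})$ if and only if for every prime $\mathfrak q$ there is a finitely generated $C\in\mathcal D_f$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$.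
\end{proposition}

\begin{proof}
Let $\mathcal C=\mathcal D_f\cap\operatorname{mod}R$ and $f'(\mathfrak q)=\min\{\operatorname{depth}C_{\mathfrak q}\mid C\in\mathcal C\}\ge f(\mathfrak q)$. By Lemma~\ref{lem:Dfclosure} and Proposition~\ref{prop:limC}, $\varinjlim\mathcal C=\mathcal D_{f'}$. The condition in the statement says $f'=f$, and it implies $(\mathsf{GL})$. Conversely, assume $\mathcal D_f=\mathcal D_{f'}$ and fix $\mathfrak q$. Let $X$ be an $f(\mathfrak q)$-th syzygy of $k(\mathfrak q)$ over $R_{\mathfrak q}$, viewed as an $R$-module; it need not be finitely generated over $R$. By Lemma~\ref{lem:syzk}, $\operatorname{depth}X_{\mathfrak q}=f(\mathfrak q)$. For $\mathfrak p\subsetneq\mathfrak q$ we have $k(\mathfrak q)_{\mathfrak p}=0$, so $X_{\mathfrak p}$ is free over $R_{\mathfrak p}$ and $\operatorname{depth}X_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}\ge f(\mathfrak p)$. For $\mathfrak p\not\subseteq\mathfrak q$, an element of $\mathfrak p\setminus\mathfrak q$ acts bijectively on $X_{\mathfrak p}$, so $\operatorname{depth}X_{\mathfrak p}=\infty$ by (D3). Thus $X\in\mathcal D_f=\mathcal D_{f'}$,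 and $f(\mathfrak q)=\operatorname{depth}X_{\mathfrak q}\ge f'(\mathfrak q)$.
\end{proof}

For $f=f_0$ the module $C=R$ works at every prime; this is why Theorem~\ref{thm:A} requires no construction of modules. For general $f$, such a module $C$ satisfies $f(\mathfrak p)\le\operatorname{depth}C_{\mathfrak p}$ for all $\mathfrak p$ and has depth $f(\mathfrak q)$ at $\mathfrak q$, so every upper bound for $\operatorname{depth}C_{\mathfrak p}$ in terms of $\operatorname{depth}C_{\mathfrak q}$ becomes a necessary condition on $f$. Lemma~\ref{lem:generic} is one such bound. The other comes from two standard facts.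

\begin{lemma}\label{lem:F2}
Let $(A,\mathfrak n)$ be a noetherian local ring, $M$ a finitely generated $A$-module and $P$ a prime. Then $\operatorname{depth}M\le\operatorname{depth}M_P+\dim A/P$.
\end{lemma}

\begin{proof}
We may assume $M_P\ne0$. A saturated chain of primes from $P$ to $\mathfrak n$ has length at most $\dim A/P$, so it suffices to show $\operatorname{depth}M_{P'}\le\operatorname{depth}M_P+1$ for adjacent primes $P\subsetneq P'$. After localizing at $P'$ we may assume $P'=\mathfrak n$ and $\dim A/P=1$. Let $i=\operatorname{depth}M_P$ and $E=\operatorname{Ext}^i_A(A/P,M)$, a finitely generated module with $E_P\ne0$. For $x\in\mathfrak n\setminus P$, the sequence $0\to A/P\xrightarrow{x}A/P\to A/(P+xA)\to0$ embeds $E/xE$, which is nonzero by Nakayama's lemma, into $\operatorname{Ext}^{i+1}(A/(P+xA),M)$. Since $A/(P+xA)$ has finite length, a composition series shows $\operatorname{Ext}^{i+1}(A/\mathfrak n,M)\ne0$.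
\end{proof}

The second fact (Bruns--Herzog, Prop.~1.2.16) is that for a flat local homomorphism $(S,\mathfrak m)\to S'$ of noetherian local rings and a finitely generated $S$-module $M\ne0$,
\begin{equation}\label{eq:flat}
\operatorname{depth}_{S'}(M\otimes_SS')=\operatorname{depth}_SM+\operatorname{depth}S'/\mathfrak mS' .
\end{equation}

\begin{lemma}\label{lem:depthfunction}
Let $X$ be a finitely generated $R$-module, let $\mathfrak p,S,\widehat S,P,\mathfrak q$ be as in condition \textup{(i)}, and put $\widehat X=X\otimes_R\widehat S$. Then
\begin{itemize}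
\item[(a)] $\operatorname{depth}\widehat X_P=\operatorname{depth}X_{\mathfrak q}+\operatorname{depth}(\widehat S_P/\mathfrak q\widehat S_P)$;
\item[(b)] $\operatorname{depth}X_{\mathfrak p}\le\operatorname{depth}X_{\mathfrak q}+\operatorname{depth}(\widehat S_P/\mathfrak q\widehat S_P)+\dim\widehat S/P$.
\end{itemize}
\end{lemma}

\begin{proof}
The map $R_{\mathfrak q}\to\widehat S_P$ is flat and local, and $\widehat X_P=X_{\mathfrak q}\otimes_{R_{\mathfrak q}}\widehat S_P$. If $X_{\mathfrak q}=0$, both sides of (a) and the right side of (b) are $\infty$. Otherwise (a) is \eqref{eq:flat}. Moreover $X_{\mathfrak p}\ne0$, since $\mathfrak q\subseteq\mathfrak p$, and \eqref{eq:flat} for $S\to\widehat S$, whose closed fiber is a field, gives $\operatorname{depth}X_{\mathfrak p}=\operatorname{depth}\widehat X$. Now (b) follows from Lemma~\ref{lem:F2} over $\widehat S$ and (a).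
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}, necessity]
Let $\mathcal D_f$ satisfy $(\mathsf{GL})$. For a prime $\mathfrak q$ let $C$ be as in Proposition~\ref{prop:attain}. With $U$ from Lemma~\ref{lem:generic} for $C$ and $\mathfrak q$, we get $f(\mathfrak p)\le\operatorname{depth}C_{\mathfrak p}=f(\mathfrak q)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}$ for $\mathfrak p\in U\cap V(\mathfrak q)$, which is (ii). Given $\mathfrak p$ and $P$ as in (i), take $C$ for $\mathfrak q=P\cap R$; then $f(\mathfrak p)\le\operatorname{depth}C_{\mathfrak p}$ and Lemma~\ref{lem:depthfunction}(b) give (i).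
\end{proof}

\begin{example}\label{ex:fail}
If $f\le1$, then by (D5) the class $\mathcal D_f$ consists of the modules with no associated prime in $f^{-1}(1)$. It is closed under submodules, so it satisfies $(\mathsf{GL})$. A failure therefore needs the value $2$. Let $R=k[[x,y]]$ with maximal ideal $\mathfrak m$, let $f(\mathfrak m)=2$, and let $f$ vanish at all other primes. By the Auslander--Buchsbaum formula, the finitely generated modules in $\mathcal D_f$ are free, so their direct limits are flat. But $k((y))$, the residue field of $\mathfrak q=(x)$, lies in $\mathcal D_f$ by (D3) and is not flat, being killed by $x$. Accordingly, (i) fails for $\mathfrak p=\mathfrak m$ and $P=\mathfrak q$, where it would read $2\le0+0+1$.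
\end{example}

\begin{remark}
Let $\mathfrak q\subseteq\mathfrak p$ and let $P$ be a prime of $\widehat S$ minimal over $\mathfrak q\widehat S$. The elements of $P$ are zero divisors on $\widehat S/\mathfrak q\widehat S$, which is flat over the domain $R/\mathfrak q$; so $P\cap R=\mathfrak q$. The ring $\widehat S_P/\mathfrak q\widehat S_P$ is artinian and $\dim\widehat S/P\le\dim(R/\mathfrak q)_{\mathfrak p}$. Thus (i) implies $f(\mathfrak p)\le f(\mathfrak q)+\dim(R/\mathfrak q)_{\mathfrak p}$, and (ii) asks for the same bound with depth in place of dimension, near $\mathfrak q$. If $R$ is Cohen--Macaulay, Lemma~\ref{lem:generic} with $X=R$ gives $\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}=\operatorname{ht}\mathfrak p-\operatorname{ht}\mathfrak q\ge\dim(R/\mathfrak q)_{\mathfrak p}$ near $\mathfrak q$, so in this case (i) implies (ii).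
\end{remark}

\section{Raising depth: sufficiency of the conditions}\label{sec:suff}

In this section $f\le\operatorname{depth}R_{(-)}$ satisfies (i) and (ii). By Proposition~\ref{prop:attain} we must construct, for each prime $\mathfrak q$, a finitely generated $C\in\mathcal D_f$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$. The candidate $\Omega^{f(\mathfrak q)}(R/\mathfrak q)$ has the right depth at $\mathfrak q$ but may have too little depth at larger primes. For finitely generated $X$ let
\[
B(X)=\{\mathfrak p\mid\operatorname{depth}X_{\mathfrak p}<f(\mathfrak p)\},\qquad Z(X)=\overline{B(X)},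
\]
the set of bad primes and its closure. We repair $X$ at one bad prime $\mathfrak p$ at a time. Condition (i) makes the repair possible within finitely generated modules. The repair may create new bad primes in $V(\mathfrak p)$, and there may be infinitely many bad primes; condition (ii) guarantees that $Z(X)$ nevertheless shrinks at each step, so that the process ends.

\begin{lemma}\label{lem:closure}
Let $X$ be finitely generated.
\begin{itemize}
\item[(a)] Let $Z\supseteq B(X)$ be a closed subset of $\operatorname{Spec}R$ and $V(\mathfrak p)$ an irreducible component of $Z$. If $\mathfrak p\notin B(X)$, then $\mathfrak p\notin Z(X)$.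
\item[(b)] If $V(\mathfrak p)$ is an irreducible component of $Z(X)$, then $\mathfrak p$ is a minimal element of $B(X)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:generic} and (ii) there is an open $U\ni\mathfrak p$ such that for $\mathfrak p'\in U\cap V(\mathfrak p)$,
\[
\operatorname{depth}X_{\mathfrak p'}=\operatorname{depth}X_{\mathfrak p}+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\ge f(\mathfrak p)+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\ge f(\mathfrak p').
\]
So $U\cap V(\mathfrak p)\cap B(X)=\emptyset$. Remove from $U$ the finitely many other components of $Z$, none of which contains $\mathfrak p$. The result is an open neighborhood $W$ of $\mathfrak p$ with $W\cap B(X)\subseteq W\cap Z\subseteq U\cap V(\mathfrak p)$, so $W\cap B(X)=\emptyset$.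

(b) Part (a) with $Z=Z(X)$ gives $\mathfrak p\in B(X)$. If $\mathfrak p''\in B(X)$ and $\mathfrak p''\subseteq\mathfrak p$, then $V(\mathfrak p)\subseteq V(\mathfrak p'')\subseteq Z(X)$ with $V(\mathfrak p'')$ irreducible, so $\mathfrak p''=\mathfrak p$.
\end{proof}

The repair uses local cohomology. For a noetherian local ring $(S,\mathfrak m,k)$, let $\Gamma_{\mathfrak m}(M)$ be the submodule of elements killed by a power of $\mathfrak m$, let $R\Gamma_{\mathfrak m}$ be the right derived functor, $\varepsilon_Y\colon R\Gamma_{\mathfrak m}Y\to Y$ the natural map, and $H^i_{\mathfrak m}(Y)=H^i(R\Gamma_{\mathfrak m}Y)$. We recall the following.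
\begin{itemize}
\item[(H1)] For finitely generated $M$, $\operatorname{depth}M=\inf\{i\mid H^i_{\mathfrak m}(M)\ne0\}$.
\item[(H2)] If $\Gamma_{\mathfrak m}(L)=L$, then $\varepsilon_L$ is an isomorphism: $H^0_{\mathfrak m}(L)=L$ and $H^i_{\mathfrak m}(L)=0$ for $i\ne0$. For a module $M$ with injective resolution $I$, the complex $\Gamma_{\mathfrak m}I$ consists of injective modules and $\Gamma_{\mathfrak m}\Gamma_{\mathfrak m}I=\Gamma_{\mathfrak m}I$; so $R\Gamma_{\mathfrak m}(\varepsilon_M)$ and $\varepsilon_{R\Gamma_{\mathfrak m}M}$ are isomorphisms.
\item[(H3)] $H^i_{\mathfrak m}(M)\cong H^i_{\widehat{\mathfrak m}}(M\otimes_S\widehat S)$; and if $Q\to\widehat S$ is a surjection from a noetherian local ring $(Q,\mathfrak n)$, then $H^i_{\mathfrak n}$ and $H^i_{\widehat{\mathfrak m}}$ agree on $\widehat S$-modules.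
\item[(H4)] (Local duality.) If $(Q,\mathfrak n)$ is regular local of dimension $s$, $E$ is the injective hull of $Q/\mathfrak n$ and $M$ is finitely generated, then $H^i_{\mathfrak n}(M)\cong\operatorname{Hom}_Q(\operatorname{Ext}_Q^{s-i}(M,Q),E)$. The functor $\operatorname{Hom}_Q(-,E)$ preserves finite length.
\end{itemize}
By the Cohen structure theorem, $\widehat S$ is a quotient of a regular local ring $Q$; for a prime $P'$ of $Q$, the ring $Q_{P'}$ is regular of dimension $\dim Q-\dim Q/P'$.

To raise $j=\operatorname{depth}X_{\mathfrak p}$, we must kill $L=H^j_{\mathfrak m}(X_{\mathfrak p})$. For $j\ge1$ we do so by an extension $0\to X\to X'\to E\to0$ whose connecting map $H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\to H^j_{\mathfrak m}(X_{\mathfrak p})$ is bijective and where $E_{\mathfrak p}$ has no other local cohomology in degrees $\le j$. A $(j-1)$-th syzygy of $L$ has the required cohomology. Two examples show the construction.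

\begin{example}\label{ex:repair}
In Example~\ref{ex:quartic} take $f=f_2$, so $f(\mathfrak p)=\max\{\operatorname{ht}\mathfrak p-2,0\}$, and $X=\Omega^{f(\mathfrak q)}(R/\mathfrak q)=A$. At primes of height $3$ containing $\mathfrak q$, the domain $A_{\mathfrak p}$ has depth $1=f(\mathfrak p)$, so $B(A)=\{\mathfrak m\}$, with $j=1<2=f(\mathfrak m)$. The extension $0\to A\to A'\to k\to0$ has bijective connecting map $k=H^0_{\mathfrak m}(k)\to H^1_{\mathfrak m}(A)=L$, since $H^0_{\mathfrak m}(A')=H^1_{\mathfrak m}(A')=0$. So $E=L=k$, and the repaired module $A'$ lies in $\mathcal D_f$ and has $A'_{\mathfrak q}=k(\mathfrak q)$, of depth $0=f(\mathfrak q)$.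

Next let $R=k[[x,y,z]]$ and let $X=\Omega^2k$ in the Koszul resolution, so $j=2$. Here $L=H^2_{\mathfrak m}(X)\cong H^1_{\mathfrak m}(\mathfrak m)\cong H^0_{\mathfrak m}(k)=k$, the module $E$ is $\Omega^1L=\mathfrak m$, and the extension is $0\to X\to R^3\to\mathfrak m\to0$. Away from $\mathfrak m$ the repair has added a free summand of rank one to $X$.
\end{example}

For $E$ to be finitely generated, $L$ must have finite length. This can fail: in Example~\ref{ex:fail}, the module $X=R/(x)$ has $B(X)=\{\mathfrak m\}$ and $L=H^1_{\mathfrak m}(k[[y]])=k((y))/k[[y]]$. Condition (i) excludes this. It involves the primes of the completion because the proof applies local duality over a regular ring mapping onto $\widehat S$.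

\begin{lemma}\label{lem:finlength}
Let $X$ be finitely generated, $\mathfrak p$ a minimal element of $B(X)$, $S=R_{\mathfrak p}$, $\mathfrak m=\mathfrak pS$ and $j=\operatorname{depth}X_{\mathfrak p}$. Then $L=H^j_{\mathfrak m}(X_{\mathfrak p})$ has finite length over $S$.
\end{lemma}

\begin{proof}
Write $\widehat S=Q/I$ with $Q$ regular local of dimension $s$, and let $\widehat X=X\otimes_R\widehat S$. By (H3) and (H4), $L\cong\operatorname{Hom}_Q(W,E)$ with $W=\operatorname{Ext}_Q^{s-j}(\widehat X,Q)$ finitely generated. The rings $S$, $\widehat S$, $Q$ have the same residue field, so it suffices to show that $W$ has finite length, that is, $W_{P'}=0$ for every nonmaximal prime $P'$ of $Q$. This holds if $\widehat X_{P'}=0$, in particular if $P'\not\supseteq I$. So let $P'\supseteq I$ and $\widehat X_{P'}\ne0$, and put $P=P'/I$, $c=\dim Q/P'=\dim\widehat S/P$ and $\mathfrak q=P\cap R\subseteq\mathfrak p$. Then $\mathfrak q\ne\mathfrak p$, since otherwise $P\supseteq\mathfrak p\widehat S=\widehat{\mathfrak m}$. By minimality of $\mathfrak p$ we have $\mathfrak q\notin B(X)$. Lemma~\ref{lem:depthfunction}(a), condition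 (i) and $\mathfrak p\in B(X)$ give
\[
\operatorname{depth}\widehat X_P\ge f(\mathfrak q)+\operatorname{depth}(\widehat S_P/\mathfrak q\widehat S_P)\ge f(\mathfrak p)-c>j-c .
\]
Over the regular local ring $Q_{P'}$ of dimension $s-c$, the Auslander--Buchsbaum formula gives $\operatorname{pd}\widehat X_P=s-c-\operatorname{depth}\widehat X_P<s-j$. Hence $W_{P'}=\operatorname{Ext}^{s-j}_{Q_{P'}}(\widehat X_P,Q_{P'})=0$.
\end{proof}

\begin{proposition}\label{prop:repair}
Let $X$ be finitely generated and $\mathfrak p$ a minimal element of $B(X)$. There is a finitely generated module $X'$ such that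
\begin{itemize}
\item[$(\alpha)$] for every $\mathfrak p'\notin V(\mathfrak p)$, $X'_{\mathfrak p'}$ is the direct sum of $X_{\mathfrak p'}$ and a finitely generated free $R_{\mathfrak p'}$-module;
\item[$(\beta)$] $\operatorname{depth}X'_{\mathfrak p}\ge f(\mathfrak p)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $S=R_{\mathfrak p}$, $\mathfrak m=\mathfrak pS$ and $j=\operatorname{depth}X_{\mathfrak p}<f(\mathfrak p)\le\operatorname{depth}S$. It suffices to find $X'$ with $(\alpha)$ and $\operatorname{depth}X'_{\mathfrak p}>j$. Indeed, $(\alpha)$ and $f\le\operatorname{depth}R_{(-)}$ show that no prime $\mathfrak p'\subsetneq\mathfrak p$ lies in $B(X')$. So either $(\beta)$ holds, or $\mathfrak p$ is minimal in $B(X')$ and we repeat the step, at most $f(\mathfrak p)-j$ times in all.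

\emph{The case $j=0$.} Let $X'=X/\Gamma_{\mathfrak p}(X)$, where $\Gamma_{\mathfrak p}(X)$ consists of the elements killed by a power of $\mathfrak p$. Since $X$ is noetherian, $\Gamma_{\mathfrak p}(X)\cong\operatorname{Hom}(R/\mathfrak p^n,X)$ for all large $n$. So $\Gamma_{\mathfrak p}(X)$ has support in $V(\mathfrak p)$, which gives $(\alpha)$, and $X'_{\mathfrak p}=X_{\mathfrak p}/\Gamma_{\mathfrak m}(X_{\mathfrak p})$. This quotient has no nonzero element killed by $\mathfrak m$, so its depth is positive.

\emph{The case $j\ge1$.} We work in derived categories, where $\operatorname{Ext}^i(U,V)=\operatorname{Hom}(U,V[i])$, a short exact sequence $0\to V\to V'\to U\to0$ gives a triangle $V\to V'\to U\xrightarrow{\theta}V[1]$, and every morphism $\theta\colon U\to V[1]$ arises in this way. Let $L=H^j_{\mathfrak m}(X_{\mathfrak p})$, of finite length by Lemma~\ref{lem:finlength}.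

\emph{Step 1: a class over $S$.} By (H1), $R\Gamma_{\mathfrak m}X_{\mathfrak p}$ has no cohomology below degree $j$, so truncation gives a morphism $a\colon L[-j]\to R\Gamma_{\mathfrak m}X_{\mathfrak p}$ with $H^j(a)$ bijective. Let $\eta=\varepsilon_{X_{\mathfrak p}}\circ a\colon L[-j]\to X_{\mathfrak p}$. We claim that $H^j_{\mathfrak m}(\eta)$ is bijective. By naturality, $\varepsilon_{R\Gamma_{\mathfrak m}X_{\mathfrak p}}\circ R\Gamma_{\mathfrak m}(a)=a\circ\varepsilon_{L[-j]}$, and both maps $\varepsilon$ here are isomorphisms by (H2); so $H^j(R\Gamma_{\mathfrak m}(a))$ is bijective. Since $R\Gamma_{\mathfrak m}(\eta)=R\Gamma_{\mathfrak m}(\varepsilon_{X_{\mathfrak p}})\circ R\Gamma_{\mathfrak m}(a)$ and the first factor is an isomorphism by (H2), the claim follows. After shifting, $\eta$ is a morphism $L\to X_{\mathfrak p}[j]$, an element of $\operatorname{Ext}^j_S(L,X_{\mathfrak p})$, inducing a bijection $H^0_{\mathfrak m}(L)\to H^j_{\mathfrak m}(X_{\mathfrak p})$.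

\emph{Step 2: descent to $R$.} Let $\widetilde L\subseteq L$ be the $R$-submodule generated by finitely many generators of $L$ over $S$. Then $\widetilde L_{\mathfrak p}=L$, and $\widetilde L$ is killed by a power of $\mathfrak p$, so its support lies in $V(\mathfrak p)$. Since $\widetilde L$ is finitely generated, $\operatorname{Ext}^j_R(\widetilde L,X)_{\mathfrak p}=\operatorname{Ext}^j_S(L,X_{\mathfrak p})$, so there are $u\in R\setminus\mathfrak p$ and $\xi\colon\widetilde L\to X[j]$ with $\xi_{\mathfrak p}=u\eta$. Fix syzygies $L_t=\Omega^t\widetilde L$. The sequences $0\to L_t\to F\to L_{t-1}\to0$ with $F$ free give morphisms $\delta_t\colon L_{t-1}\to L_t[1]$. For $i\ge1$ we have $\operatorname{Ext}^i(F,X)=\operatorname{Ext}^{i+1}(F,X)=0$, so composition with $\delta_t$ is a bijection $\operatorname{Ext}^i(L_t,X)\to\operatorname{Ext}^{i+1}(L_{t-1},X)$. Let $E=L_{j-1}$, and let $\delta\colon\widetilde L\to E[j-1]$ be the composite of the shifted $\delta_1,\dots,\delta_{j-1}$ (the identity if $j=1$). Then there is $\theta\colon E\to X[1]$ with $\theta[j-1]\circ\delta=\xi$. Let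
\[
0\to X\to X'\to E\to0
\]
be an extension with class $\theta$; the module $X'$ is finitely generated. For $\mathfrak p'\notin V(\mathfrak p)$ we have $\widetilde L_{\mathfrak p'}=0$, so $E_{\mathfrak p'}$ is finitely generated free and the localized sequence splits. This is $(\alpha)$.

\emph{Step 3: the depth at $\mathfrak p$.} For $F$ finitely generated free and $i\le j<\operatorname{depth}S$ we have $H^{i-1}_{\mathfrak m}(F_{\mathfrak p})=H^i_{\mathfrak m}(F_{\mathfrak p})=0$ by (H1), so $\delta_t$ induces a bijection $H^{i-1}_{\mathfrak m}((L_{t-1})_{\mathfrak p})\to H^i_{\mathfrak m}((L_t)_{\mathfrak p})$; this includes $i\le0$, where both sides vanish. Composing, $\delta$ induces bijections $H^{i-j+1}_{\mathfrak m}(L)\to H^i_{\mathfrak m}(E_{\mathfrak p})$ for all $i\le j$. By (H2), among these degrees $H^i_{\mathfrak m}(E_{\mathfrak p})$ vanishes except for $i=j-1$. Let $\partial\colon H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\to H^j_{\mathfrak m}(X_{\mathfrak p})$ be the map induced by $\theta$. The composite $H^0_{\mathfrak m}(L)\to H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\xrightarrow{\partial}H^j_{\mathfrak m}(X_{\mathfrak p})$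 is induced by $\xi_{\mathfrak p}=u\eta$, so it is bijective by Step 1, as $u$ is a unit of $S$. Its first factor is bijective, hence so is $\partial$. Consider the long exact sequence
\[
H^{i-1}_{\mathfrak m}(E_{\mathfrak p})\to H^i_{\mathfrak m}(X_{\mathfrak p})\to H^i_{\mathfrak m}(X'_{\mathfrak p})\to H^i_{\mathfrak m}(E_{\mathfrak p})\to H^{i+1}_{\mathfrak m}(X_{\mathfrak p}).
\]
For $i<j-1$ the second and fourth terms vanish. For $i=j-1$ the second term vanishes and the last map $\partial$ is injective. For $i=j$ the first map $\partial$ is surjective and the fourth term vanishes. So $H^i_{\mathfrak m}(X'_{\mathfrak p})=0$ for all $i\le j$, and $\operatorname{depth}X'_{\mathfrak p}>j$ by (H1).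
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}, sufficiency]
Fix a prime $\mathfrak q$. Call a finitely generated module $X$ \emph{admissible} if $\operatorname{depth}X_{\mathfrak q}=f(\mathfrak q)$ and $B(X)\subseteq V(\mathfrak q)\setminus\{\mathfrak q\}$. The module $X_0=\Omega^{f(\mathfrak q)}(R/\mathfrak q)$ is admissible: its localization at $\mathfrak q$ is an $f(\mathfrak q)$-th syzygy of $k(\mathfrak q)$, of depth $f(\mathfrak q)$ by Lemma~\ref{lem:syzk}, and its localizations at primes outside $V(\mathfrak q)$ are free. An admissible module with $B(X)=\emptyset$ is the module required by Proposition~\ref{prop:attain}. Since $\operatorname{Spec}R$ is a noetherian space, it suffices to show that for every admissible $X$ with $B(X)\ne\emptyset$ there is an admissible $X'$ with $Z(X')\subsetneq Z(X)$.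

Let $V(\mathfrak p)$ be an irreducible component of $Z(X)$. By Lemma~\ref{lem:closure}(b), $\mathfrak p$ is minimal in $B(X)$; in particular $\mathfrak p\supsetneq\mathfrak q$. Let $X'$ be as in Proposition~\ref{prop:repair}. As $\mathfrak q\notin V(\mathfrak p)$, property $(\alpha)$ and $f(\mathfrak q)\le\operatorname{depth}R_{\mathfrak q}$ give $\operatorname{depth}X'_{\mathfrak q}=f(\mathfrak q)$. By $(\alpha)$ and $f\le\operatorname{depth}R_{(-)}$, a bad prime of $X'$ outside $V(\mathfrak p)$ is a bad prime of $X$. Hence
\[
B(X')\subseteq B(X)\cup V(\mathfrak p)\subseteq Z(X)\cap\bigl(V(\mathfrak q)\setminus\{\mathfrak q\}\bigr),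
\]
so $X'$ is admissible and $Z(X')\subseteq Z(X)$. Finally $\mathfrak p\notin B(X')$ by $(\beta)$, so Lemma~\ref{lem:closure}(a), applied to $X'$ and $Z=Z(X)$, gives $\mathfrak p\notin Z(X')$, while $\mathfrak p\in Z(X)$.
\end{proof}

\section{The classes $\mathcal{RF}_n$ and the classification}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
By Proposition~\ref{prop:CFF}, $\mathcal{RF}_n=\mathcal D_{f_n}$, and $f_n\le\operatorname{depth}R_{(-)}$. By part (1) it suffices to verify (i) and (ii) for $f_n$. The right sides of both inequalities are nonnegative, so they hold at primes $\mathfrak p$ with $f_n(\mathfrak p)=0$. At the other primes $f_n(\mathfrak p)=\operatorname{depth}R_{\mathfrak p}-n$, and always $\operatorname{depth}R_{\mathfrak q}-n\le f_n(\mathfrak q)$. Lemma~\ref{lem:depthfunction}(b) with $X=R$ gives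
\[
\operatorname{depth}R_{\mathfrak p}-n\le(\operatorname{depth}R_{\mathfrak q}-n)+\operatorname{depth}(\widehat S_P/\mathfrak q\widehat S_P)+\dim\widehat S/P,
\]
which yields (i). Lemma~\ref{lem:generic} with $X=R$ gives an open $U\ni\mathfrak q$ with $\operatorname{depth}R_{\mathfrak p}-n=(\operatorname{depth}R_{\mathfrak q}-n)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}$ for $\mathfrak p\in U\cap V(\mathfrak q)$, which yields (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
For a subcategory $\mathcal X$ as in the statement, put $f_{\mathcal X}(\mathfrak p)=\min\{\operatorname{depth}C_{\mathfrak p}\mid C\in\mathcal X\}$; this will be the inverse assignment.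

Let $f\le\operatorname{depth}R_{(-)}$ satisfy (i) and (ii). By Lemma~\ref{lem:Dfclosure}, $\mathcal X=\mathcal D_f\cap\operatorname{mod}R$ is of the required kind. By part (1) and Proposition~\ref{prop:attain}, each value $f(\mathfrak q)$ is attained by a module in $\mathcal X$, so $f_{\mathcal X}=f$.

Conversely, let $\mathcal X$ be given and put $f=f_{\mathcal X}$. It contains $0$, a direct summand of $R$, so Proposition~\ref{prop:limC} gives $f\le\operatorname{depth}R_{(-)}$ and $\varinjlim\mathcal X=\mathcal D_f$. If $M=\varinjlim C_\lambda$ with $C_\lambda\in\mathcal X$ is finitely generated, hence finitely presented, then its identity map factors through some $C_\lambda$, so $M$ is a direct summand of $C_\lambda$ and lies in $\mathcal X$. This is where closure under direct summands is needed. Thus $\mathcal X=\mathcal D_f\cap\operatorname{mod}R$. It follows that $\mathcal D_f=\varinjlim(\mathcal D_f\cap\operatorname{mod}R)$, so $f$ satisfies (i) and (ii) by part (1). The two assignments are therefore mutually inverse, and $\varinjlim\mathcal X=\mathcal D_f$ for corresponding $\mathcal X$ and $f$.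
\end{proof}

\begin{thebibliography}{9}

\bibitem{AT}
Angeleri H\"ugel and Trlifaj, \emph{Direct limits of modules of finite projective dimension}.

\bibitem{AIL}
Avramov, Iyengar and Lipman, \emph{Reflexivity and rigidity for complexes I}.

\bibitem{DHL}
Souvik Dey, Michal Hrbek and Giovanna Le Gros, \emph{Govorov--Lazard and finite deconstructibility for Gorenstein and restricted homological dimensions}, arXiv:2508.20281 (2025).

\bibitem{ET}
Eklof and Trlifaj, \emph{How to make Ext vanish}.

\end{thebibliography}
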